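# Spectral $p$-norm and $p$-spectral radius of nonnegative symmetric hypermatrices for exponents below $2$

## 1. Hypermatrices, their forms, and two maxima

Throughout, $r\ge 2$ is an integer, $[n]=\{1,\dots,n\}$, and $|\cdot|_p$ is the $\ell^p$ norm of vectors, with $p\ge1$ real.

**Definition ($r$-matrix).** An $r$-matrix of order $n_1\times\cdots\times n_r$ is an array $A=[a_{i_1,\dots,i_r}]$ of real numbers indexed by $[n_1]\times\cdots\times[n_r]$. If $n_1=\cdots=n_r=n$, it has order $n$. Such an $A$ is *symmetric* if $a_{i_1,\dots,i_r}$ is invariant under all permutations of its indices, and *nonnegative* if all entries are nonnegative.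

*Example.* A $2$-matrix is an ordinary matrix. A symmetric $3$-matrix of order $2$ is determined by $a_{111},a_{112},a_{122},a_{222}$. Let $M$ be the one with $a_{112}=a_{121}=a_{211}=1$ and all other entries $0$.

**Definition (multilinear form, spectral $p$-norm).** The multilinear form of $A$ is
$$L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum_{i_1,\dots,i_r}a_{i_1,\dots,i_r}x^{(1)}_{i_1}\cdots x^{(r)}_{i_r},$$
and the spectral $p$-norm is
$$\|A\|_p=\max\{|L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})|:\ |\mathbf x^{(1)}|_p=\cdots=|\mathbf x^{(r)}|_p=1\}.$$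

**Definition (polynomial form, $p$-spectral radius).** For a symmetric $r$-matrix $A$ of order $n$, put $P_A(\mathbf x)=L_A(\mathbf x,\dots,\mathbf x)$ and
$$\eta^{(p)}(A)=\max\{|P_A(\mathbf x)|:\ \mathbf x\in\mathbb R^n,\ |\mathbf x|_p=1\}.$$

In $\|A\|_p$ we have $r$ independent vectors; in $\eta^{(p)}(A)$ they are forced to be equal. Hence $\eta^{(p)}(A)\le\|A\|_p$ always.

*Example (equality).* Let $J$ be the $r$-matrix of order $n$ with all entries $1$. Then $L_J=\prod_k\sum_i x^{(k)}_i$. Since $|\sum_i x_i|\le n^{1-1/p}|\mathbf x|_p$, with equality for constant vectors, $\|J\|_p=\eta^{(p)}(J)=n^{r(1-1/p)}$.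

*Example (inequality).* For $M$ above, $P_M(\mathbf x)=3x_1^2x_2$. With $t=|x_1|^p$ and $1-t=|x_2|^p$ we maximize $3\big(t^2(1-t)\big)^{1/p}$; the maximum is at $t=\frac23$, so $\eta^{(p)}(M)=3(4/27)^{1/p}$. On the other hand $L_M(e_1,e_1,e_2)=1$. At $p=\frac32$ this reads $\eta^{(3/2)}(M)=4^{2/3}/3<1\le\|M\|_{3/2}$, so the two quantities differ.

If $A$ is nonnegative, both maxima may be taken over nonnegative vectors, because replacing every coordinate by its absolute value keeps the norms and does not decrease $|L_A|$ or $|P_A|$. We do this throughout.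

**Definition (permanent).** For an $r\times r$ matrix $F$, $\operatorname{per}F=\sum_{\sigma\in S_r}\prod_iF_{i\sigma(i)}$. It is linear in each row and in each column, it does not change under permutations of rows or columns or under transposition, and it can be expanded along a row or column as a determinant is, without signs.

*Example.* $\operatorname{per}\begin{pmatrix}a&b\\c&d\end{pmatrix}=ad+bc$.

**Definition (the arrays $A_r$).** Let $A_r$ be the symmetric $r$-matrix of order $r$ with entry $1$ at $(i_1,\dots,i_r)$ if $i_1,\dots,i_r$ is a permutation of $1,\dots,r$, and $0$ otherwise. Put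
$$c_r(p)=r!\,r^{-r/p}.$$

*Example.* $A_2=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and $A_3$ has six entries equal to $1$, with $P_{A_3}(\mathbf x)=6x_1x_2x_3$.

Two facts follow from the definitions. If $F$ has rows (or columns) $f_1,\dots,f_r$, then $L_{A_r}(f_1,\dots,f_r)=\operatorname{per}F$. Also $P_{A_r}(\mathbf x)=r!\,x_1\cdots x_r$, and if $|\mathbf x|_p=1$ then AM–GM applied to the numbers $|x_i|^p$ gives $\prod|x_i|^p\le r^{-r}$, with equality when all $|x_i|$ are equal. Therefore
$$\eta^{(p)}(A_r)=c_r(p).\tag{1}$$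

**Textbook facts used.** (i) Hölder: for nonnegative vectors, $\sum f_id_i\le|f|_p|d|_{p'}$ with $p'=p/(p-1)$, $p>1$. For given $d\neq0$ there is a unit $f\ge 0$ attaining equality, and equality with $|f|_p=1$, $d\ne 0$ forces $f_i^p=(d_i/|d|_{p'})^{p'}$. (ii) On $\mathbb R^r$, for $p\le q$: $|f|_q\le|f|_p\le r^{1/p-1/q}|f|_q$. (iii) A strictly convex function on $[0,1]$ attains its maximum only at $0$ or $1$. (iv) The binomial series $(1+t)^\mu=\sum_k\binom\mu kt^k$ for $|t|<1$.

## 2. Equality of the two maxima for exponents below $2$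

Two theorems give equality in certain ranges.

* Banach's theorem: if $A$ is a real symmetric $r$-matrix, then $\eta^{(2)}(A)=\|A\|_2$.
* Nikiforov's theorem: if $A$ is a nonnegative symmetric $r$-matrix and $p\ge r$, then $\eta^{(p)}(A)=\|A\|_p$.

So if the entries are nonnegative, can we go below $p=2$? The following conjecture comes from V. Nikiforov, "Combinatorial methods for the spectral p-norm of hypermatrices", arXiv:1605.08665 (2016).

> For every integer $r\ge3$ there is a $p_0(r)\in(1,2)$ such that if $A$ is a nonnegative symmetric $r$-matrix, then $\eta^{(p)}(A)=\|A\|_p$ for every $p\ge p_0(r)$.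

We shall prove that it is true, and that one exponent serves all $r$:
$$p_\star=\frac{3\ln3}{\ln6}\approx1.8394 .$$

Let $E(r,p)$ be the statement: *$\eta^{(p)}(A)=\|A\|_p$ for every nonnegative symmetric $r$-matrix $A$, of any order.*

**Theorem 1.** Let $r\ge2$, $p\ge1$.

(a) For every nonnegative symmetric $r$-matrix $A$,
$$\|A\|_p\le\frac{\|A_r\|_p}{c_r(p)}\,\eta^{(p)}(A),$$
and the constant is best possible. Hence
$$E(r,p)\iff\|A_r\|_p=c_r(p)\iff \operatorname{per}F\le r!\,r^{-r/p}\prod_i|f_i|_p\ \text{ for all nonnegative } r\times r \text{ matrices } F \text{ with rows } f_i .$$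
In that case, for nonnegative $\mathbf x^{(k)}$ with $|\mathbf x^{(k)}|_p=1$, one has $L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})\le P_A(\mathbf w)$ with $w_i=\big(\frac1r\sum_k(x^{(k)}_i)^p\big)^{1/p}$ and $|\mathbf w|_p=1$.

(b) If $E(r,p)$ holds, then $E(r,q)$ holds for all $q\ge p$.

(c) $E(r,p)$ fails for $1\le p<\dfrac{r\ln r}{\ln r!}$.

**Theorem 2.** $E(r,p)$ holds for all $r\ge3$ and all $p\ge p_\star$. For $r=3$, $E(3,p)$ holds if and only if $p\ge p_\star$. More precisely, $\|A_3\|_p=\max(1,6\cdot3^{-3/p})$ for all $p\ge1$, so the best constant in Theorem 1(a) for $r=3$ is $\max(1,3^{3/p}/6)$.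

Since $1<p_\star<2$, Theorem 2 proves the conjecture with $p_0(r)=p_\star$ for every $r$.

## 3. Small cases: $A_2$, and the tie at $p_\star$ for $A_3$

**Matrices.** For $r=2$, test $A_2$. We have $\eta^{(p)}(A_2)=c_2(p)=2^{1-2/p}$, while $L_{A_2}(e_1,e_2)=1$. If $p<2$ then $2^{1-2/p}<1$, so $E(2,p)$ fails for every $p<2$. At $p=2$, $\operatorname{per}F=f_{11}f_{22}+f_{12}f_{21}\le|f_1|_2|f_2|_2$ by Cauchy–Schwarz, so $\|A_2\|_2=1=c_2(2)$. This explains why the conjecture starts at $r=3$.

**The array $A_3$.** Two natural nonnegative $3\times3$ matrices with unit $\ell^p$ rows are the identity, with permanent $1$, and the constant matrix with entries $3^{-1/p}$, with permanent $6\cdot3^{-3/p}=c_3(p)$. If $c_3(p)<1$, then $\|A_3\|_p\ge1>\eta^{(p)}(A_3)$. The two competitors tie when $3^{3/p}=6$, that is, when $p=p_\star$. So no exponent below $p_\star$ works for $r=3$. At $p_\star$ itself the inequality we want, $\operatorname{per}F\le\prod|f_i|_{p_\star}$, is attained at two very different matrices, so any proof must be exact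 at both.

## 4. Symmetrizing a monomial: proof of Theorem 1

The test on $A_r$ is decisive: when we symmetrize the form of any $A$, each monomial turns into a permanent, which is a value of $L_{A_r}$.

**Step 1: part (a).** The aim is to bound $L_A$ by $P_A$ at one explicit vector. Let $\mathbf x^{(k)}\ge0$, $|\mathbf x^{(k)}|_p=1$. Because $A$ is symmetric, for each permutation $\pi$ of $[r]$ we may rename summation indices and get $L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum a_{i_1\dots i_r}\prod_kx^{(k)}_{i_{\pi(k)}}$. Averaging over $\pi$,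
$$L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=\sum_{i_1,\dots,i_r}a_{i_1\dots i_r}\,\frac1{r!}\operatorname{per}\big[x^{(k)}_{i_j}\big]_{j,k=1}^r.\tag{2}$$
Row $j$ of this matrix is $(x^{(1)}_{i_j},\dots,x^{(r)}_{i_j})$: it collects the $i_j$-th coordinates of all the vectors, and its $\ell^p$ norm is $\big(\sum_k(x^{(k)}_{i_j})^p\big)^{1/p}=r^{1/p}w_{i_j}$. The permanent is $L_{A_r}$ at the rows, so it is at most $\|A_r\|_p\,r^{r/p}\prod_jw_{i_j}$. Since $a_{i_1\dots i_r}\ge0$, inserting this in (2) gives
$$L_A(\mathbf x^{(1)},\dots,\mathbf x^{(r)})\le\frac{\|A_r\|_p\,r^{r/p}}{r!}\sum a_{i_1\dots i_r}w_{i_1}\cdots w_{i_r}=\frac{\|A_r\|_p}{c_r(p)}P_A(\mathbf w).\tag{3}$$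
Moreover $|\mathbf w|_p^p=\frac1r\sum_k\sum_i(x_i^{(k)})^p=1$, so $P_A(\mathbf w)\le\eta^{(p)}(A)$, and the inequality in (a) follows. For $A=A_r$ it is an equality by (1), so the constant is best possible.

If $\|A_r\|_p=c_r(p)$, then (a) gives $\|A\|_p\le\eta^{(p)}(A)$ for all $A$, so $E(r,p)$ holds, and (3) is the last statement of (a). Conversely, $E(r,p)$ applied to $A_r$ gives $\|A_r\|_p=c_r(p)$. Finally $\|A_r\|_p\ge c_r(p)$ always, and by homogeneity in each row the permanent inequality says exactly $\|A_r\|_p\le c_r(p)$.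

**Step 2: part (b).** The aim is to pass from $p$ to $q\ge p$. If $\operatorname{per}F\le c_r(p)\prod|f_i|_p$, then by fact (ii),
$$\operatorname{per}F\le c_r(p)\,r^{r/p-r/q}\prod|f_i|_q=c_r(q)\prod|f_i|_q .$$

**Step 3: part (c).** The aim is to exhibit the obstruction. We have $\|A_r\|_p\ge L_{A_r}(e_1,\dots,e_r)=\operatorname{per}I=1$, while $c_r(p)<1$ iff $\ln r!<\frac rp\ln r$ iff $p<\frac{r\ln r}{\ln r!}$. $\square$

Banach's theorem says in particular that $E(r,2)$ holds, so by (b) $E(r,p)$ holds for every $p\ge2$. What is left is the interval below $2$, and there only one inequality must be proved for each $r$: $\|A_r\|_p\le c_r(p)$.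

## 5. Merging vectors: pairs fail below $2$, groups of $r-1$ succeed

A sensible first attempt is to make the vectors equal gradually. Fix $\mathbf x^{(3)},\dots,\mathbf x^{(r)}$. In the first two slots $L_{A_r}$ is the bilinear form of a nonnegative symmetric matrix. If $E(2,p)$ held, we could replace $\mathbf x^{(1)},\mathbf x^{(2)}$ by a common $\mathbf w$ without decreasing the form. At $p=2$ this is allowed. For $p<2$ it is false, already for $r=3$: with $\mathbf x=e_1$, $\mathbf y=e_2$, $\mathbf z=e_3$ we have $L_{A_3}(\mathbf x,\mathbf y,\mathbf z)=1$, but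
$$\max_{|\mathbf w|_p=1}L_{A_3}(\mathbf w,\mathbf w,e_3)=\max_{|\mathbf w|_p=1} 2w_1w_2=2^{1-2/p}<1 .$$
So pairwise merging stops exactly at $p=2$.

For $r\ge4$ there is a way around: merge $r-1$ vectors at once, using $E(r-1,p)$ instead of $E(2,p)$. What remains is a form with two distinct vectors, $L_{A_r}(\mathbf w,\dots,\mathbf w,\mathbf z)$, and this can be bounded for $p<2$.

**Lemma 3.** Let $r\ge3$, $\frac32<p<2$, and let $\mathbf w,\mathbf z\in\mathbb R^r_{\ge0}$ with $|\mathbf w|_p=|\mathbf z|_p=1$. Then
$$L_{A_r}(\mathbf w,\dots,\mathbf w,\mathbf z)=(r-1)!\sum_iz_i\prod_{j\ne i}w_j\le\max\big(c_r(p),c_{r-1}(p)\big).$$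

The two values on the right are natural: $c_r(p)$ comes from all vectors constant, and $c_{r-1}(p)$ from $\mathbf z=e_r$ and $\mathbf w$ constant on the other $r-1$ coordinates.

We write $e_k$ for the elementary symmetric polynomial of degree $k$ (for example $e_2(u_1,u_2,u_3)=u_1u_2+u_1u_3+u_2u_3$, and $e_0=1$).

**Step 1: eliminate $\mathbf z$.** The formula for $L_{A_r}$ holds because for each index $i$ assigned to the last slot there are $(r-1)!$ ways to distribute the others. Let $p'=p/(p-1)$, $\mu=p'/p=1/(p-1)$, so $1<\mu<2$, and let $v_j=w_j^p$, so $\sum_jv_j=1$ and $w_j^{p'}=v_j^\mu$. By Hölder,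
$$\sum_iz_i\prod_{j\ne i}w_j\le\Big(\sum_i\prod_{j\ne i}w_j^{p'}\Big)^{1/p'}=e_{r-1}(v_1^\mu,\dots,v_r^\mu)^{1/p'}.$$

**Step 2: two coordinates at a time.** The aim is to show that a maximizer of $e_{r-1}(v_1^\mu,\dots,v_r^\mu)$ on the simplex has all its nonzero coordinates equal. A maximizer $v$ exists by compactness. The maximum is positive, so at most one $v_j$ is $0$, since with two zeros every product of $r-1$ coordinates vanishes. Fix $i\ne j$, let $c=v_i+v_j>0$, and write $v_i,v_j=\frac c2(1\pm\sqrt y)$ with $y\in[0,1]$. Let $C$ and $C'$ be $e_{r-3}$ and $e_{r-2}$ of the $\mu$-th powers of the other $r-2$ coordinates. Sorting the terms of $e_{r-1}$ by whether they contain both or one of the indices $i,j$, with the other coordinates fixed,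
$$e_{r-1}=C\Big(\frac c2\Big)^{2\mu}(1-y)^\mu+C'\Big(\frac c2\Big)^\mu\big[(1+\sqrt y)^\mu+(1-\sqrt y)^\mu\big].$$
Here $C>0$, since at most one of the $r-2$ other coordinates vanishes (and $C=e_0=1$ if $r=3$), and $C'\ge0$. The function $(1-y)^\mu$ is strictly convex on $[0,1]$ since $\mu>1$. The bracket equals $2\sum_{k\ge0}\binom\mu{2k}y^k$ for $y<1$. For $k\ge1$, in $\binom{\mu}{2k}=\mu(\mu-1)(\mu-2)\cdots(\mu-2k+1)/(2k)!$ the first two factors are positive and the other $2k-2$ are negative, so $\binom\mu{2k}>0$. Thus the bracket is convex on $[0,1)$, and by continuity on $[0,1]$. The whole expression is strictly convex in $y$, so by fact (iii) maximality forces $y\in\{0,1\}$: either $v_i=v_j$, or one of them is $0$.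

**Step 3: evaluate.** So $v$ is uniform on $r$ or on $r-1$ coordinates, and the maximum is the larger of $r\cdot r^{-(r-1)\mu}$ and $(r-1)^{-(r-1)\mu}$. Raise these to the power $1/p'=1-1/p$, using $\mu/p'=1/p$: we get $r^{1-1/p-(r-1)/p}=r^{1-r/p}$ and $(r-1)^{-(r-1)/p}$. Multiplying by $(r-1)!$ gives $c_r(p)$ and $c_{r-1}(p)$. $\square$

**The step from $r-1$ to $r$, for $r\ge4$, at $p=p_\star$.** The aim is to show that $E(r-1,p)$ implies $E(r,p)$ when $p=p_\star$ and $r\ge4$. Let $\mathbf x^{(1)},\dots,\mathbf x^{(r)}\in\mathbb R^r_{\ge0}$ be unit vectors in $\ell^p$ and put $\mathbf z=\mathbf x^{(r)}$. The $(r-1)$-matrix $B$ of order $r$ with entries $b_{i_1\dots i_{r-1}}=\sum_{i_r}(A_r)_{i_1\dots i_r}z_{i_r}$ is nonnegative and symmetric. By $E(r-1,p)$ there is a $\mathbf w\ge0$ with $|\mathbf w|_p=1$ and $P_B(\mathbf w)=\eta^{(p)}(B)=\|B\|_p$. Hence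
$$L_{A_r}(\mathbf x^{(1)},\dots,\mathbf x^{(r)})=L_B(\mathbf x^{(1)},\dots,\mathbf x^{(r-1)})\le P_B(\mathbf w)=L_{A_r}(\mathbf w,\dots,\mathbf w,\mathbf z)\le\max(c_r(p),c_{r-1}(p)),$$
by Lemma 3, which applies since $\frac32<p_\star<2$. It remains to see that $c_r(p)\ge c_{r-1}(p)$. Taking logarithms of $r!\,r^{-r/p}\ge(r-1)!\,(r-1)^{-(r-1)/p}$ and multiplying by $p$, this is
$$p\ln r\ \ge\ r\ln r-(r-1)\ln(r-1)=\ln r+(r-1)\ln\frac r{r-1}.$$
Since $(r-1)\ln\big(1+\frac1{r-1}\big)<1$, it suffices that $p\ge1+\frac1{\ln r}$. For $r\ge4$, $1+\frac1{\ln r}\le1+\frac1{\ln4}<1.722<p_\star$. So $\|A_r\|_p\le c_r(p)$, and $E(r,p_\star)$ follows from Theorem 1(a).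

The induction cannot start at $r=2$, because $E(2,p_\star)$ is false. So everything depends on $E(3,p_\star)$, which needs its own argument.

**Proposition 4.** $\|A_3\|_{p_\star}=1=c_3(p_\star)$. Hence $E(3,p_\star)$ holds.

Sections 6–9 prove it.

## 6. A maximal $3\times3$ permanent is governed by six weights

Let $p=p_\star$, $\theta=1/p=\ln6/\ln27$, $\kappa=2\theta$. Then $27^\theta=6$, so $c_3(p)=1$. Since $\theta=\frac13\big(1+\frac{\ln2}{\ln3}\big)=0.54364\ldots$,
$$0.5436<\theta<0.5437,\qquad1.0872<\kappa<1.0874,\qquad1.839<p<2.\tag{4}$$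

Let $m=\|A_3\|_p$. By compactness there is a nonnegative $3\times3$ matrix $F$ with columns of $\ell^p$ norm $1$ and $\operatorname{per}F=m$. The identity shows $m\ge1$; we must show $m\le1$. Merging columns is not available. Instead we use that $F$ is a maximizer, in each column separately.

**Step 1: the stationarity equations.** The aim is to express each entry of $F$ through its complementary minor. Let $D_{ik}$ be the permanent of the $2\times2$ matrix obtained by deleting row $i$ and column $k$, and $D_k=(D_{1k},D_{2k},D_{3k})$. Expanding along column $k$,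
$$m=\sum_iF_{ik}D_{ik}\le|D_k|_{p'} .$$
The vector $D_k$ does not involve column $k$. Replacing column $k$ by the unit vector that is optimal in Hölder produces a matrix with permanent $|D_k|_{p'}$, so $|D_k|_{p'}\le m$. Thus equality holds in Hölder, with $|D_k|_{p'}=m>0$, and by fact (i)
$$F_{ik}^p=(D_{ik}/m)^{p'}.\tag{5}$$

**Step 2: a doubly stochastic matrix.** Put $U_{ik}=F_{ik}^p$. By (5), $D_{ik}/m=F_{ik}^{p/p'}=F_{ik}^{p-1}$, so
$$U_{ik}=F_{ik}^p=\frac{F_{ik}D_{ik}}m.\tag{6}$$
For $\sigma\in S_3$ define the weight $\lambda_\sigma=\frac1m\prod_iF_{i\sigma(i)}\ge0$. Then $\sum_\sigma\lambda_\sigma=1$. Since $F_{ik}D_{ik}$ is the sum of the terms of $\operatorname{per}F$ that pass through the cell $(i,k)$, (6) says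
$$U_{ik}=\sum_{\sigma(i)=k}\lambda_\sigma .$$
So all row and column sums of $U$ are $1$; a nonnegative matrix with this property is called *doubly stochastic*. *Example:* if $F$ is the constant matrix with entries $3^{-\theta}$, then every $U_{ik}=\frac13$ and every $\lambda_\sigma=\frac16$.

**Step 3: equations for the weights alone.** Through each cell pass two permutations; they differ by a transposition, so one is even and one is odd. If $\sigma$ is even and $\tau$ is odd, then $\sigma^{-1}\tau$ is an odd element of $S_3$, that is, a transposition, which has exactly one fixed point; so $\sigma$ and $\tau$ agree in exactly one cell. Hence the nine cells correspond bijectively to the nine pairs ($\sigma$ even, $\tau$ odd), and the entry of $U$ in that cell is $\lambda_\sigma+\lambda_\tau$. Since $F_{ik}=U_{ik}^\theta$, the definition of the weights becomes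
$$\lambda_\sigma=\frac1m\prod_{\tau\text{ odd}}(\lambda_\sigma+\lambda_\tau)^\theta\ (\sigma\text{ even}),\qquad\lambda_\tau=\frac1m\prod_{\sigma\text{ even}}(\lambda_\sigma+\lambda_\tau)^\theta\ (\tau\text{ odd}).\tag{7}$$

## 7. Vanishing weights: the matrix splits

Suppose some weight vanishes, say $\lambda_\sigma=0$ with $\sigma$ even; the odd case is the same with the parities exchanged. The aim is to show that $F$ splits off a $1\times1$ block.

By (7), $\prod_\tau\lambda_\tau=0$, so some odd $\tau$ has $\lambda_\tau=0$. Let $(i,k)$ be the cell where $\sigma$ and $\tau$ agree. Then $U_{ik}=0$, so $F_{ik}=0$, and by (5) $D_{ik}=0$. Now $D_{ik}$ is the permanent of the complementary $2\times2$ block, a sum of two nonnegative products, so each of the two diagonals of that block contains a zero. A cell of one diagonal and a cell of the other always share a row or a column, so the block has a row or a column consisting of zeros. If it is row $i'$, then $U_{i'k}$ is the only possible nonzero entry of row $i'$, and $U_{i'k}=1$.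 If it is column $k'$, then likewise $U_{ik'}=1$.

An entry $1$ in a doubly stochastic matrix forces zeros in the rest of its row and column, and the remaining $2\times2$ block is doubly stochastic. So up to permutations of rows and columns
$$U=\begin{pmatrix}1&0&0\\0&u&1-u\\0&1-u&u\end{pmatrix},\qquad m=\operatorname{per}F=u^{2\theta}+(1-u)^{2\theta}\le u+(1-u)=1,$$
because $2\theta\ge1$ and $0\le u\le1$.

## 8. Positive weights: two parameters are left

From now on all $\lambda_\sigma>0$.

**Step 1: coincidences among weights.** The aim is to show that two of the three even weights coincide, and two of the three odd ones. Taking logarithms in (7) and multiplying by $p$, each even weight $t=\lambda_\sigma$ solves the *same* equation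
$$\psi(t):=p\ln t-\sum_{\tau\text{ odd}}\ln(t+\lambda_\tau)=-p\ln m .$$
Here $t\psi'(t)=p-\sum_\tau\frac t{t+\lambda_\tau}$ decreases strictly on $(0,\infty)$, from the limit $p>0$ at $0$ to the limit $p-3<0$ at infinity. So $\psi$ first strictly increases and then strictly decreases, and takes each value at most twice. Three even weights take at most two values, so two coincide. The odd case is identical.

**Step 2: normal form.** Let $\sigma_0$ and $\tau_0$ be the remaining even and odd permutations. Relabeling columns by $\sigma_0$ replaces each $\sigma$ by $\sigma_0^{-1}\sigma$, which keeps parities since $\sigma_0$ is even, and makes $\sigma_0=\mathrm{id}$. Then $\tau_0$ is a transposition, and relabeling rows and columns simultaneously conjugates all permutations, so we may take $\tau_0=(2\,3)$. Let $b$ be the weight of $\mathrm{id}$ and $a,a$ the weights of the two $3$-cycles; let $d$ be the weight of $(2\,3)$ and $c,c$ those of $(1\,2)$ and $(1\,3)$. We read off the cells: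

* $U_{11}$ lies on $\mathrm{id}$ and $(2\,3)$, so $U_{11}=b+d=:\alpha$;
* $U_{22}$ lies on $\mathrm{id}$ and $(1\,3)$, and $U_{33}$ on $\mathrm{id}$ and $(1\,2)$, so both are $b+c=:\gamma$;
* $U_{23}$ and $U_{32}$ lie on $(2\,3)$ and a $3$-cycle, so both are $a+d=:\delta$;
* $U_{12},U_{21}$ lie on $(1\,2)$ and a $3$-cycle, and $U_{13},U_{31}$ on $(1\,3)$ and a $3$-cycle, so all four are $a+c=:\beta$.

Thus
$$U=\begin{pmatrix}\alpha&\beta&\beta\\\beta&\gamma&\delta\\\beta&\delta&\gamma\end{pmatrix},\qquad\alpha=1-2\beta,\quad\gamma+\delta=S:=1-\beta,\quad0<\beta<\tfrac12,$$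
with all entries positive. Since $F_{ik}=U_{ik}^\theta$, expanding the permanent along the first row gives
$$m=H:=\alpha^\theta(\gamma^{2\theta}+\delta^{2\theta})+2\beta^{2\theta}(\gamma^\theta+\delta^\theta).\tag{8}$$
The free parameters are $\beta$ and the split of $S$ into $\gamma+\delta$. As $H$ is symmetric in $\gamma,\delta$, assume $\gamma\ge\delta$.

**Step 3: expand in the asymmetry.** The aim is to find out when $\gamma=\delta$ is the worst case. Write $\gamma,\delta=\frac S2(1\pm\sqrt y)$ with $y\in[0,1)$. By the binomial series, for fixed $\beta$,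
$$H=\sum_{k\ge0}h_ky^k,\qquad h_k=2\Big(\frac S2\Big)^\theta\Big[\Big(\frac{\alpha S}2\Big)^\theta\binom{2\theta}{2k}+2\beta^{2\theta}\binom\theta{2k}\Big].$$
For $k\ge1$ the two terms have opposite signs: $\binom{2\theta}{2k}>0$ because $1<2\theta<2$ (as in Lemma 3), and $\binom\theta{2k}<0$ because $0<\theta<1$ leaves $2k-1$ negative factors. Moreover, for $k\ge1$,
$$\frac{\binom\theta{2k+2}}{\binom\theta{2k}}=\frac{(2k-\theta)(2k+1-\theta)}{(2k+1)(2k+2)}>\frac{(2k-2\theta)(2k+1-2\theta)}{(2k+1)(2k+2)}=\frac{\binom{2\theta}{2k+2}}{\binom{2\theta}{2k}}>0,$$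
so $\big|\binom\theta{2k}\big|/\binom{2\theta}{2k}$ increases with $k$: if the negative term dominates at $k=1$, it dominates at every $k\ge1$. Hence
$$h_1\le0\ \Longrightarrow\ h_k\le0\text{ for all }k\ge1.\tag{9}$$

**Step 4: the case $h_1\le0$.** By (9), $H$ is nonincreasing in $y$, so $m\le H|_{y=0}$. Now $H|_{y=0}$ is the permanent of the matrix whose columns are the entrywise $\theta$-th powers of $(\alpha,\beta,\beta)$, $(\beta,\frac S2,\frac S2)$, $(\beta,\frac S2,\frac S2)$. These columns have $\ell^p$ norm $1$, because $\alpha+2\beta=1$ and $\beta+S=1$, and columns 2 and 3 coincide. Lemma 3 with $r=3$ gives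
$$m\le\max(c_3(p),c_2(p))=\max(1,2^{1-2\theta})=1 .$$

If $h_1>0$, the signs of the $h_k$ may change from plus to minus, so this argument gives no control of the maximum over $y$. But then $\beta$ is small, and we can estimate directly.

## 9. The remaining region: $\beta<0.13$

Assume $h_1>0$. We shall show $H<1$, which contradicts $m\ge1$.

**Step 1: $\beta$ is small.** Since $\binom{2\theta}2=\theta(2\theta-1)$ and $2\binom\theta2=-\theta(1-\theta)$, $h_1>0$ means
$$\Big(\frac{(1-2\beta)(1-\beta)}{2\beta^2}\Big)^\theta>\frac{1-\theta}{2\theta-1}\ge\frac{0.4563}{0.0874}>5.2 .$$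
The left side decreases in $\beta$ on $(0,\frac12)$, because $\frac{(1-2\beta)(1-\beta)}{\beta^2}=\big(\frac1\beta-2\big)\big(\frac1\beta-1\big)$. At $\beta=0.13$ the base is $\frac{0.74\cdot0.87}{0.0338}<19.05$, so the left side is less than $19.05^{0.5437}$, and $0.5437\ln19.05<1.603<\ln5$ shows that this is less than $5$. Hence $\beta<0.13$.

**Step 2: rewrite $H$ through the ratio $\rho=\delta/\gamma\in(0,1]$.** The aim is to separate $\beta$ from the split. Put
$$f_1(\rho)=\frac{1+\rho^\kappa}{(1+\rho)^\kappa},\qquad f_2(\rho)=\frac{1+\rho^\theta}{(1+\rho)^\theta}.$$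
Since $\gamma=S/(1+\rho)$, we have $\gamma^\kappa+\delta^\kappa=S^\kappa f_1(\rho)$ and $\gamma^\theta+\delta^\theta=S^\theta f_2(\rho)$. Dividing (8) by $S^\theta=(1-\beta)^\theta$,
$$(1-\beta)^{-\theta}H=[(1-2\beta)(1-\beta)]^\theta f_1(\rho)+2\beta^\kappa f_2(\rho).\tag{10}$$
The logarithmic derivative of $f_1$ is
$$\frac{\kappa\rho^{\kappa-1}}{1+\rho^\kappa}-\frac\kappa{1+\rho}=\frac{\kappa(\rho^{\kappa-1}-1)}{(1+\rho^\kappa)(1+\rho)},$$
and for $f_2$ the same holds with $\theta$ in place of $\kappa$. As $\kappa>1>\theta$, on $[0,1]$ the function $f_1$ decreases from $1$, and $f_2$ increases to $f_2(1)=2^{1-\theta}$.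

**Step 3: a tangent line for the first factor.** *Claim:* $[(1-2\beta)(1-\beta)]^\theta\le1-3\theta\beta$ for $0\le\beta<\frac12$. Let $g=(1-2\beta)(1-\beta)=1-3\beta+2\beta^2$, so $g'=-(3-4\beta)$, $g''=4$, and
$$(g^\theta)''=\theta g^{\theta-2}\big[4g-(1-\theta)(3-4\beta)^2\big].$$
Since $1-\theta>\frac49$, the bracket is at most
$$4-12\beta+8\beta^2-\tfrac49(9-24\beta+16\beta^2)=-\tfrac43\beta+\tfrac89\beta^2\le0 .$$
So $g^\theta$ is concave and lies below its tangent at $0$, which is $1-3\theta\beta$. In particular $1-3\theta\beta\geq g^\theta>0$.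

**Step 4: the target.** By convexity of $(1-\beta)^{-\theta}$, $1+\theta\beta\le(1-\beta)^{-\theta}$. So if the right side of (10) is less than $1+\theta\beta$, then $H<1$. Let $\Delta$ be the right side of (10) minus $(1+\theta\beta)$. By Step 3,
$$\Delta\le(1-3\theta\beta)f_1(\rho)+2\beta^\kappa f_2(\rho)-1-\theta\beta.\tag{11}$$
We show $\Delta<0$ for $0<\beta<0.13$. If $f_1(\rho)$ is replaced by $1$, the right side of (11) vanishes at $\beta=0$; this reflects the tie with the identity, where $\delta\to0$. So for small $\rho$ we must compare terms of order $\beta$, while for $\rho$ away from $0$ the factor $f_1<1$ leaves a gap. We split at $\rho=\frac15$. Both cases use that $\kappa-1>0.0872$ gives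
$$\beta^{\kappa-1}\le0.13^{\kappa-1}\leq 0.13^{0.0872}<0.8372,\tag{12}$$
where $0.0872\cdot\ln0.13=-0.1779\ldots$ and $e^{-0.1779\ldots}=0.8370\ldots$.

**Step 5: $\rho\le\frac15$.** Here $f_1\le1$, and
$$f_2(\rho)\le f_2(\tfrac15)=(\tfrac56)^\theta+(\tfrac16)^\theta<(\tfrac56)^{0.5436}+(\tfrac16)^{0.5436}<0.9057+0.3776<1.284 .$$
From (11), with $4\theta=2\kappa$, and (12),
$$\Delta\le-4\theta\beta+2f_2(\tfrac15)\beta^\kappa=2\beta\big(f_2(\tfrac15)\beta^{\kappa-1}-\kappa\big)<2\beta(1.284\cdot0.8372-1.0872)<2\beta(1.076-1.0872)<0 .$$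

**Step 6: $\rho\ge\frac15$.** Here
$$f_1(\rho)\le f_1(\tfrac15)=(\tfrac56)^\kappa+(\tfrac16)^\kappa<(\tfrac56)^{1.0872}+(\tfrac16)^{1.0872}<0.8203+0.1427=0.963,$$
and $2f_2\le2^{2-\theta}<2^{1.4564}<2.745$. Since $1-3\theta\beta>0$, (11) gives $\Delta\le G(\beta)$ with
$$G(\beta)=0.963(1-3\theta\beta)+2.745\,\beta^\kappa-1-\theta\beta .$$
As $\kappa>1$, $G$ is convex, so it suffices to check the endpoints of $[0,0.13]$. First, $G(0)=-0.037<0$. Next, $3\theta\cdot0.13>0.2120$, $1+0.13\,\theta>1.0706$, and by (12) $0.13^\kappa<0.13\cdot0.8372<0.10884$, so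
$$G(0.13)<0.963(1-0.2120)+2.745\cdot0.10884-1.0706<0.7589+0.2988-1.0706<0 .$$
Hence $\Delta<0$.

So $h_1>0$ would give $m=H<1$, contradicting $m\ge1$; this case does not occur. In the remaining cases (Section 7, and Section 8, Step 4) we found $m\le1$. Thus $\|A_3\|_{p_\star}=1=c_3(p_\star)$, and Theorem 1(a) gives $E(3,p_\star)$. This proves Proposition 4. $\square$

## 10. All $r\ge3$, and the half-line of good exponents

**Proof of Theorem 2, all $r$.** $E(3,p_\star)$ is Proposition 4. The step from $r-1$ to $r$ in Section 5 gives $E(r,p_\star)$ for all $r\ge4$ by induction. Theorem 1(b) extends this to all $p\ge p_\star$. The conjecture is proved.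

**Proof of Theorem 2, the case $r=3$.** For $r=3$ the bound in Theorem 1(c) is $\frac{3\ln3}{\ln6}=p_\star$, so $E(3,p)$ fails for $1\le p<p_\star$, and by the above it holds for $p\ge p_\star$. For the norm itself:

* If $p\ge p_\star$, then $\|A_3\|_p=c_3(p)=6\cdot3^{-3/p}\ge1$.
* If $1\le p\le p_\star$, then Proposition 4 and fact (ii) give $\operatorname{per}F\le\prod|f_i|_{p_\star}\le\prod|f_i|_p$, so $\|A_3\|_p\le1$, with equality at $F=I$; and $c_3(p)\le1$.

In both ranges $\|A_3\|_p=\max(1,6\cdot3^{-3/p})$. Dividing by $c_3(p)=6\cdot3^{-3/p}$, the best constant in Theorem 1(a) for $r=3$ is $\max(1,3^{3/p}/6)$. $\blacksquare$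

**Corollary 5.** For each $r\ge3$, the set of $p\ge1$ for which $\eta^{(p)}(A)=\|A\|_p$ for all nonnegative symmetric $r$-matrices $A$ is a half-line $[p^*(r),\infty)$, it is decided by the single array $A_r$, and
$$\frac{r\ln r}{\ln r!}\le p^*(r)\le\frac{3\ln3}{\ln6},$$
with equality on both sides for $r=3$. So $3\ln3/\ln6$ is the smallest exponent that works simultaneously for all $r\ge3$.

*Proof.* By Theorem 1(a) the set is $\{p\ge1:\|A_r\|_p=c_r(p)\}$. It contains $p_\star$ by Theorem 2, and with $p$ it contains every $q\ge p$ by Theorem 1(b). It is closed, because both sides are continuous in $p$. For $c_r$ this is clear. For $\|A_r\|_p$, fact (ii) applied to each row gives, for $p\le q$,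
$$\|A_r\|_p\le\|A_r\|_q\le r^{r(1/p-1/q)}\|A_r\|_p,$$
and continuity follows. A nonempty closed subset of $[1,\infty)$ that contains $[p,\infty)$ with each of its points $p$ is a half-line $[p^*(r),\infty)$. The lower bound is Theorem 1(c), the upper bound is Theorem 2, and for $r=3$ the two bounds are equal. An exponent below $p_\star$ fails for $r=3$. $\square$

For $r\ge4$ the argument does not determine $p^*(r)$ exactly.
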